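# Trees on $t$ vertices whose bootstrap process runs for order $t^2$ steps

## The theorem and what it refutes

For a tree $T$ and a number $n$ of vertices, $M_T(n)$ denotes the largest number of steps that the $T$-bootstrap percolation process can take on an $n$-vertex graph before it stops. The precise definition follows in the next section.

**Theorem 1.** Let $q\ge 2$ and $t\ge 448q+384$. There is a $t$-vertex tree $T$ such that for every $n\ge t$,
$$M_T(n)\ \ge\ q(q+1).$$

**Corollary 2.**

1. For every $t\ge 201920$ there is a $t$-vertex tree $T$ with $M_T(n)>t-1$ for all $n\ge t$.
2. For every $t\ge 2432$ there is a $t$-vertex tree $T$ with $M_T(n)\ge t^2/401408$ for all $n\ge t$. Combined with the known upper bound that is quadratic in $t$ (recalled below), this gives $\max_{|T|=t}M_T(n)=\Theta(t^2)$, uniformly in $n\ge t$.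

The background is a conjecture from David Fabian, Patrick Morris and Tibor Szabó, "Slow graph bootstrap percolation II: Accelerating properties", arXiv:2311.18786 (2023): for all integers $t\ge 2$ and all $n\ge n_0(t)$, every $t$-vertex tree $T$ satisfies $M_T(n)\le t-1$. Part 1 says that this is false for every $t\ge 201920$. Part 2 says more. For any constant $C$, the bound $M_T(n)\le Ct$ also fails for large $t$, since $t^2/401408>Ct$ as soon as $t>401408\,C$.

Note the order of quantifiers. The tree depends on $q$ and $t$ but not on $n$; one tree is slow for all $n\ge t$ at once. Only the starting graph depends on $n$.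

## The process, its running time, and two known facts

**Definition.** For graphs $H$ and $G$ let $n_H(G)$ be the number of copies of $H$ in $G$, that is, of subgraphs of $G$ isomorphic to $H$. The $H$-process on $G$ is the sequence $G_0,G_1,\dots$ with $G_0=G$, $V(G_i)=V(G)$, and for $i\ge1$
$$E(G_i)=E(G_{i-1})\cup\Big\{e\in\tbinom{V(G)}{2}: n_H(G_{i-1}+e)>n_H(G_{i-1})\Big\}.$$
Its running time is $\tau_H(G)=\min\{s\ge 0: G_s=G_{s+1}\}$, and $M_H(n)=\max_{|V(G)|=n}\tau_H(G)$.

The copies of $H$ in $G+e$ that avoid $e$ are exactly the copies of $H$ in $G$. So for a missing edge $e$ the condition $n_H(G+e)>n_H(G)$ means: $G+e$ has a copy of $H$ that contains $e$. We then say that $e$ *completes* a copy of $H$. At each step, all missing edges that complete a copy are added simultaneously. A *leaf* is a vertex of degree $1$.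

We use two known facts as background. First, for every $t$-vertex tree $T$ and every $n$, the number $M_T(n)$ is bounded above by a quadratic function of $t$ that does not depend on $n$. Second, for the star $K_{1,t-1}$ with $t\ge2$ we have $M_{K_{1,t-1}}(n)=t-1$ for all sufficiently large $n$. The first fact enters only in the $\Theta(t^2)$ statement. The second we check below by hand.

**Proof of Corollary 2 from Theorem 1.** The purpose here is only to choose the best $q$ for a given $t$. Put $q=\lfloor (t-384)/448\rfloor$, so that $t\ge 448q+384$. For $t\ge 384+2\cdot 448=1280$ we have $q\ge2$, and Theorem 1 gives a $t$-vertex tree $T$ with $M_T(n)\ge q(q+1)$ for all $n\ge t$. Now $q>\frac{t-384}{448}-1=\frac{t-832}{448}>0$ and $q+1>\frac{t-384}{448}$, hence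
$$q(q+1)>\frac{(t-832)(t-384)}{448^2}>\frac{t^2-1216\,t}{200704},$$
because $448^2=200704$ and $(t-832)(t-384)=t^2-1216t+319488$. The right-hand side is at least $t$ iff $t\ge 200704+1216=201920$; this gives part 1. It is at least $t^2/401408$ iff $t^2-1216t\ge t^2/2$, that is, iff $t\ge2432$; this gives the lower bound of part 2. The matching upper bound is the first known fact. $\square$

## One edge, the three-vertex path, and stars

For $t=2$ every missing edge completes a copy of $K_2$. So the process fills in the complete graph in one step, and $M_{K_2}(n)=1$ for $n\ge2$.

For $t=3$ the tree is the path with two edges, and a missing edge completes a copy iff it shares an endpoint with an existing edge. If $uv$ is an edge, then after one step $u$ is adjacent to everything, and after two steps the graph is complete. Starting from a single edge on $n\ge4$ vertices, step 1 does not yet join two vertices outside that edge, so the running time is exactly $2$.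

Now take the star $K_{1,s}$ with $s=t-1\ge2$. A missing edge $xy$ completes a copy iff $x$ or $y$ has degree at least $s-1$. Call such vertices *active*, and let $A_i$ be the set of active vertices of $G_i$. In $G_{i+1}$ every vertex of $A_i$ is adjacent to all other vertices.

*Upper bound.* If $A_0=\emptyset$, the running time is $0$. If $A_i=A_{i-1}$ for some $i\ge1$, then the vertices of $A_i$ are already joined to everything in $G_i$, so $G_{i+1}=G_i$. Otherwise the active set grows by at least one vertex per step. So, unless the process has stopped by step $s-2$, we have $|A_{s-2}|\ge s-1$. Then in $G_{s-1}$ every vertex is adjacent to $s-1$ vertices of $A_{s-2}$, or lies in $A_{s-2}$ itself. All vertices are active, and $G_s$ is complete. So the running time is at most $s=t-1$.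

*Lower bound.* Take vertices $v_0,\dots,v_{s-2}$, where $v_j$ has $s-1-j$ private leaf neighbours, and add at least two isolated vertices. As long as only $v_0,\dots,v_{i-1}$ have been joined to everything, with $i\le s-2$, a vertex $v_j$ with $j\ge i$ has degree $s-1-j+i$. So it is active iff $j=i$. A private leaf has degree at most $i+1$, and an isolated vertex now has degree $i$. Thus for $i\le s-3$ the only newly active vertex is $v_i$. In $G_{s-2}$ the new active vertices are $v_{s-2}$ and its single private leaf, and the originally isolated vertices have degree $s-2$ and are not active. So two of them are still non-adjacent in $G_{s-1}$, while $G_s$ is complete. The running time is $s=t-1$.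

The star process is linear because every step uses up a new vertex, and only about $t$ of these matter. To run for order $t^2$ steps with a tree on $t$ vertices, the steps should use up *pairs* of vertices. We arrange that the edges added are pairs $\xi_i\eta_j$ taken from two lists of about $2q$ vertices each, with essentially one new pair at a time.

## Pairs of indices and a diagonal walk on a torus

Let $i$ range over $\mathbb Z_{2q}$ and $j$ over $\mathbb Z_{2q+2}$. Both moduli are even, so the parity of an index is well defined. Start at $(0,0)$ and move by $(+1,+1)$. The walk returns to $(0,0)$ after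
$$\ell=\operatorname{lcm}(2q,2q+2)=2\operatorname{lcm}(q,q+1)=2q(q+1)$$
moves. The map
$$\mathbb Z_\ell\to\mathbb Z_{2q}\times\mathbb Z_{2q+2},\qquad k\mapsto(k\bmod 2q,\ k\bmod 2q+2)$$
is injective, because a number divisible by both moduli is divisible by $\ell$. Its image consists of pairs $(i,j)$ with $i\equiv j\pmod2$. There are $\frac12\cdot2q(2q+2)=\ell$ such pairs, so the map is a bijection onto them. For $k\in\mathbb Z_\ell$ put
$$e_k=\xi_k\eta_k\qquad(\text{indices reduced mod }2q\text{ and mod }2q+2).$$

For $q=2$ we have $\ell=12$, and $e_0,\dots,e_{11}$ correspond to the pairs
$$(0,0),(1,1),(2,2),(3,3),(0,4),(1,5),(2,0),(3,1),(0,2),(1,3),(2,4),(3,5).$$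

We want a process in which $e_k$ gets added exactly when $e_{k-1}$ or $e_{k+1}$ is present. Started from $e_0$ alone, it spreads in both directions around a cycle of length $\ell$ and needs $\ell/2=q(q+1)$ steps, although only about $4q$ vertices $\xi_i,\eta_j$ are involved.

For the moment we allow ourselves two luxuries, to be removed later: the host has exactly as many vertices as the tree, and vertices carry colours.

**Definition.** Let $T''$ be a tree and $H''$ a graph, both vertex-coloured, with the same number of vertices in each colour. The *coloured $T''$-process* on $H''$ adds in each step all missing edges $e$ such that the current graph plus $e$ contains a colour-preserving copy of $T''$ that contains $e$. Such a copy is *spanning*: it uses every vertex of the host.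

As an example, let $T''$ be the three-vertex path with red centre and blue ends, and let $H''$ have a red vertex $r$, blue vertices $b_1,b_2$ and the single edge $rb_1$. The coloured process adds $rb_2$ and then stops, since an edge between two blue vertices never lies in a coloured copy. The uncoloured process would also add $b_1b_2$ in the first step.

**A first design, with nothing to control the indices.** Let the host have a vertex $h$ joined to all $\xi_i$ and all $\eta_j$, and let it contain the one further edge $\xi_0\eta_0$. Colour $\xi_i$ by the parity of $i$ and $\eta_j$ by the parity of $j$, with four different colours, and let $h$ have its own colour. Let the tree have a root with two arms $\rho$–$x_0$–$y_0$ and $\rho$–$x_1$–$y_1$, where $x_\varepsilon,y_\varepsilon$ have the colours of parity $\varepsilon$, and with further children of $\rho$ to make the colour counts agree. A copy uses one even–even pair $\xi_i\eta_j$ and one odd–odd pair. With $\xi_0\eta_0$ present, every odd–odd pair completes a copy at step 1, and every remaining even–even pair does so at step 2. After that nothing can be added, since all edges at $h$ are present and the colours allow no other type of edge.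 So the running time is $2$. The two arms must be forced to be neighbours on the torus.

**A second design, with absorbers.** Give each $\xi_i$ a private block $X_i$ and each $\eta_j$ a private block $Y_j$, all of size two and all of one new colour $\mathsf z$. Let $B_\xi$ and $B_\eta$ be the unions of the $X_i$ and of the $Y_j$. Add vertices $\alpha_i$ with neighbourhood $B_\xi\setminus(X_i\cup X_{i+1})$ and vertices $\beta_j$ with neighbourhood $B_\eta\setminus(Y_j\cup Y_{j+1})$, and join all of them to $h$. In the tree, let $\rho$ have the corresponding extra children. Choose one child $a$ of the colour of the $\alpha$'s and one child $b$ of the colour of the $\beta$'s. Attach $\mathsf z$-coloured leaves to $x_0,x_1,y_0,y_1,a,b$, as many as the block and neighbourhood sizes dictate. A spanning copy must cover all of $B_\xi\cup B_\eta$. If $a$ goes to $\alpha_i$, then the two blocks $X_i,X_{i+1}$ can only be covered from $\xi_i$ and $\xi_{i+1}$. So the absorber $\alpha_i$ forces the two arms to use $\xi_i$ and $\xi_{i+1}$, and likewise $\beta_j$ forces $\eta_j$ and $\eta_{j+1}$.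

This stops working at one exact point: nothing relates $i$ to $j$. For *every* pair $(i,j)$ the six sets
$$X_i,\ X_{i+1},\ Y_j,\ Y_{j+1},\ B_\xi\setminus(X_i\cup X_{i+1}),\ B_\eta\setminus(Y_j\cup Y_{j+1})$$
partition $B_\xi\cup B_\eta$, so a copy with $a\mapsto\alpha_i$, $b\mapsto\beta_j$ can be built. The colours pair equal parities. If $i\equiv j\pmod2$, the copy uses $\xi_i\eta_j$ and $\xi_{i+1}\eta_{j+1}$, as we want. If $i\not\equiv j$, it uses $\xi_i\eta_{j+1}$ and $\xi_{i+1}\eta_j$. So a present pair $(i,j)$ brings in all four diagonal neighbours $(i\pm1,j\pm1)$, and the process runs along both diagonals. It then fills the torus fast. Write a same-parity pair as $(a,b)$ with integers $|a|\le q$, $|b|\le q+1$, $a\equiv b\pmod 2$. Starting at $(0,0)$, move each coordinate towards its target, and when one coordinate has arrived, let it alternate $+1,-1$ until the other arrives. Since $a\equiv b\pmod2$, both are at their targets after $\max(|a|,|b|)\le q+1$ moves. All the $e_k$ are present after $q+1$ steps, which is only linear.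

The cure is to make the choice of absorbers with $i\not\equiv j$ impossible, again by a covering condition. Add a small set $F=F_0\sqcup F_1$ to be covered, let $\alpha_i$ see only $F_{i\bmod 2}$, and let $\beta_j$ see only $F_{(j+1)\bmod2}$. Both halves get covered iff $i\equiv j\pmod 2$.

## The coloured host $H_S$ and the coloured tree $T''$

Let $q\ge2$. Indices $i$ of $\xi_i,\alpha_i,X_i$ are in $\mathbb Z_{2q}$; indices $j$ of $\eta_j,\beta_j,Y_j$ are in $\mathbb Z_{2q+2}$.

**Host vertices.** There is a vertex $h$, the set $U=\{\xi_i\}\cup\{\eta_j\}\cup\{\alpha_i\}\cup\{\beta_j\}$, and the set $Z=B_\xi\sqcup B_\eta\sqcup F$, where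
$$B_\xi=\bigsqcup_iX_i,\quad B_\eta=\bigsqcup_jY_j,\quad F=F_0\sqcup F_1,\quad |X_i|=|Y_j|=|F_0|=|F_1|=2.$$
So $|Z|=4q+(4q+4)+4=8q+8$. Put $N(\xi_i)=X_i$, $N(\eta_j)=Y_j$, and
$$N(\alpha_i)=\bigl(B_\xi\setminus(X_i\cup X_{i+1})\bigr)\cup F_{i\bmod 2},\qquad N(\beta_j)=\bigl(B_\eta\setminus(Y_j\cup Y_{j+1})\bigr)\cup F_{(j+1)\bmod2}.$$
Then $|N(\alpha_i)|=4q-4+2=4q-2$ and $|N(\beta_j)|=4q+4-4+2=4q+2$.

**Colours.** There are eight, with class sizes as follows.

| colour | host vertices | number |
|---|---|---|
| $\mathsf h$ | $h$ | $1$ |
| $\mathsf z$ | $Z$ | $8q+8$ |
| $\mathsf x_0$, $\mathsf x_1$ | $\xi_i$ with $i$ even, odd | $q$, $q$ |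
| $\mathsf y_0$, $\mathsf y_1$ | $\eta_j$ with $j$ even, odd | $q+1$, $q+1$ |
| $\mathsf a$ | all $\alpha_i$ | $2q$ |
| $\mathsf b$ | all $\beta_j$ | $2q+2$ |

**Host edges.** For $S\subseteq\mathbb Z_\ell$ let $H_S$ have exactly these edges: $hu$ for all $u\in U$; $uz$ for all $u\in U$ and $z\in N(u)$; and $e_k$ for $k\in S$.

**The tree $T''$.** The root $\rho$ has colour $\mathsf h$. Its children are $q$ vertices of each of the colours $\mathsf x_0,\mathsf x_1,\mathsf y_0,\mathsf y_1$, then $2q$ of colour $\mathsf a$ and $2q+2$ of colour $\mathsf b$. Among the children fix $x_0,x_1,a,b$ of colours $\mathsf x_0,\mathsf x_1,\mathsf a,\mathsf b$. For $\varepsilon=0,1$ the vertex $x_\varepsilon$ has a further child $y_\varepsilon$ of colour $\mathsf y_\varepsilon$. Finally attach leaves of colour $\mathsf z$: two to each of $x_0,x_1,y_0,y_1$, then $4q-2$ to $a$ and $4q+2$ to $b$. These are $8+8q=8q+8$ leaves. Each colour $\mathsf y_\varepsilon$ occurs $q+1$ times, namely at $q$ children of $\rho$ and at $y_\varepsilon$, so all colour counts agree with the table. Call $x_0,x_1,y_0,y_1,a,b$ the *core*. Note that the number of $\mathsf z$-leaves at a core vertex $c$ equals $|N(v)|$ for every host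 vertex $v$ of the same colour as $c$.

## Which missing edges complete a coloured copy

**Lemma 3.** A missing edge $e$ of $H_S$ completes a colour-preserving copy of $T''$ in $H_S+e$ if and only if $e=e_k$ for some $k\notin S$ with $\{k-1,k+1\}\cap S\neq\emptyset$.

**Step 1: building the copies (the "if" direction).** The purpose is to show that each pair $e_k,e_{k+1}$ of consecutive edges sits in a coloured copy whose other edges lie in every $H_S$. Fix $k\in\mathbb Z_\ell$ and let $\varepsilon\in\{0,1\}$ with $\varepsilon\equiv k\pmod2$. Map
$$\rho\mapsto h,\quad x_\varepsilon\mapsto\xi_k,\quad y_\varepsilon\mapsto\eta_k,\quad x_{1-\varepsilon}\mapsto\xi_{k+1},\quad y_{1-\varepsilon}\mapsto\eta_{k+1},\quad a\mapsto\alpha_k,\quad b\mapsto\beta_k .$$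
This respects colours. Map the other children of $\rho$ to the remaining vertices of $U$ of the same colours; the numbers match because the colour counts do. The edges of $T''$ at $\rho$ go to edges $hu$, and $x_0y_0,x_1y_1$ go to $e_k,e_{k+1}$ in some order. It remains to place the $\mathsf z$-leaves. The sets
$$X_k,\quad X_{k+1},\quad Y_k,\quad Y_{k+1},\quad \bigl(B_\xi\setminus(X_k\cup X_{k+1})\bigr)\cup F_{k\bmod2},\quad \bigl(B_\eta\setminus(Y_k\cup Y_{k+1})\bigr)\cup F_{(k+1)\bmod2}$$
are the sets $N(v)$ for the six core images $v$. They partition $Z$ and have the required sizes. So send the leaves at each core vertex bijectively to the corresponding set.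

Now let $k\notin S$. If $k+1\in S$, the copy just built lies in $H_S+e_k$ and contains $e_k$. If $k-1\in S$, use the copy built for $k-1$, whose special edges are $e_{k-1}$ and $e_k$.

**Step 2: the shape of an arbitrary copy.** For the "only if" direction, the purpose of this step is to fix notation and record the constraints. Let $e$ be a missing edge of $H_S$ and $\sigma$ a colour-preserving embedding of $T''$ into $H_S+e$ with $e$ in its image. The colour counts agree, so $\sigma$ is bijective on each colour class. Hence $\sigma(\rho)=h$, and we may write
$$\sigma(x_\varepsilon)=\xi_{i_\varepsilon},\quad \sigma(y_\varepsilon)=\eta_{j_\varepsilon},\quad \sigma(a)=\alpha_i,\quad\sigma(b)=\beta_j,\qquad i_\varepsilon\equiv j_\varepsilon\equiv\varepsilon\pmod2 .$$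
For each of these six vertices $v$ let $L(v)\subseteq Z$ be the set of images of the $\mathsf z$-leaves at the corresponding core vertex. Every $\mathsf z$-vertex of $T''$ is a leaf at a core vertex, so the six sets $L(v)$ partition $Z$. Also $|L(v)|=|N(v)|$, since both sizes are determined by the colour of $v$. If $z\in L(v)$, then $vz$ is an edge of $H_S+e$, so either $z\in N(v)$ or $vz=e$. Thus $L(v)\subseteq N(v)$, with at most one exception: if $e=uz$ with $u\in U$, $z\in Z$, then $L(u)$ may also contain $z$.

**Step 3: the covering condition fixes the indices.** The purpose is to show that the six core images are in the position of Step 1, even though $e$ might help with the covering. The sets $L(v)$ cover $Z$, and at most one element of one of them lies outside the corresponding $N(v)$. So at most one element of $Z$ lies outside the union of the six sets $N(v)$. The uncovered part of $Z$ is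
$$\bigl((X_i\cup X_{i+1})\setminus(X_{i_0}\cup X_{i_1})\bigr)\cup\bigl((Y_j\cup Y_{j+1})\setminus(Y_{j_0}\cup Y_{j_1})\bigr)\cup\bigl(F\setminus(F_{i\bmod2}\cup F_{(j+1)\bmod2})\bigr).$$
This is a union of some of the two-element sets $X_\cdot,Y_\cdot,F_\cdot$. If it were non-empty it would have at least two elements, so it is empty. This is where blocks of size two are needed; a one-element defect could not be ruled out in this way. Emptiness says $\{i,i+1\}\subseteq\{i_0,i_1\}$, $\{j,j+1\}\subseteq\{j_0,j_1\}$ and $\{i\bmod2,(j+1)\bmod 2\}=\{0,1\}$, hence
$$\{i_0,i_1\}=\{i,i+1\},\qquad\{j_0,j_1\}=\{j,j+1\},\qquad i\equiv j\pmod2. \tag{1}$$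
The six sets $N(v)$ now cover $Z$, and $\sum_v|N(v)|=\sum_v|L(v)|=|Z|$. So the six sets $N(v)$ partition $Z$.

**Step 4: the new edge is not an edge to $Z$, nor an edge at $h$.** The purpose is to exclude all types of edges except $\xi\eta$. The edges of $T''$ are of these types: $\rho$ to one of its children; a core vertex to a $\mathsf z$-leaf; $x_0y_0$; $x_1y_1$. The image of an edge of the first type is $hu$ with $u\in U$. It is present in $H_S$, so it is not $e$. Suppose $e=uz$ is the image of an edge of the second type. Then $z\in L(u)$, and $z\notin N(u)$ because $e$ is missing. For the five other core images $v$ we have $L(v)\subseteq N(v)$ with equal sizes, so $L(v)=N(v)$. Both families $\{L(v)\}$ and $\{N(v)\}$ partition $Z$, so the sixth sets agree too: $L(u)=N(u)$. This contradicts $z\in L(u)\setminus N(u)$.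

**Step 5: reading off $k$.** The purpose is to identify $e$. By Step 4, $e$ is one of $\xi_{i_0}\eta_{j_0}$ and $\xi_{i_1}\eta_{j_1}$; the other one is not $e$, so it is an edge of $H_S$. By (1), $i_0$ is the even one of $i,i+1$ and $j_0$ is the even one of $j,j+1$. Since $i\equiv j\pmod2$, either $(i_0,j_0)=(i,j)$ and $(i_1,j_1)=(i+1,j+1)$, or the other way round. So the two edges are $\xi_i\eta_j$ and $\xi_{i+1}\eta_{j+1}$ in some order. By the bijection of the torus section there is $k\in\mathbb Z_\ell$ with $k\equiv i\pmod{2q}$ and $k\equiv j\pmod{2q+2}$, and the two edges are $e_k$ and $e_{k+1}$. One of them is $e$ and is missing, so its index is not in $S$. The other is an edge of $H_S$, and since the $e_{k'}$ are distinct, its index is in $S$. This is the assertion. $\square$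

**Lemma 4.** The coloured $T''$-process started from $H_{\{0\}}$ has running time exactly $q(q+1)$.

**Proof.** By Lemma 3, one step turns $H_S$ into $H_{S\cup(S+1)\cup(S-1)}$. So from $S_0=\{0\}$ we obtain after $s$ steps $S_s=\{-s,\dots,s\}\subseteq\mathbb Z_\ell$, and $|S_s|=\min(2s+1,\ell)$. Since $\ell$ is even, $|S_s|=\ell$ holds iff $2s\ge\ell$. Until then each step adds something, and once $S_s=\mathbb Z_\ell$ the graph is stable. The running time is $\ell/2=q(q+1)$. $\square$

For $q=2$ step 1 adds $e_1$ and $e_{11}$, step 2 adds $e_2$ and $e_{10}$, and so on. Step 5 adds $e_5=\xi_1\eta_5$ and $e_7=\xi_3\eta_1$, and step 6 adds the last edge $e_6=\xi_2\eta_0$.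

## Replacing colours by pendant vertices

Now we remove the first luxury. To mark a vertex $v$ with its colour, hang a number of leaves on it that depends only on the colour. The danger is that the uncoloured process may add an edge at one of these leaves and so change the marks. For instance, let $T''=H''$ be a single edge $uv$ with two different colours, and hang $3$ leaves on $u$ and $4$ on $v$. The coloured process is stable from the start. But let $\pi$ be one of the leaves at $v$. In the marked host plus $\pi u$, hang $\pi$ on $u$ instead of on $v$. Now $u$ carries four leaves and $v$ three, and this is a copy of the same double star, with the two ends exchanged, which contains the new edge $\pi u$. So the uncoloured process does not stop at step $0$. Moving one leaf can exchange the marks $3$ and $4$, and the next lemma shows that forbidding consecutive marks is enough to prevent this.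

**Lemma 5.** Let $T''$ be a tree and $H''$ a graph, both vertex-coloured by $\chi$, with the same number of vertices in each colour. Let $p$ be an injective map from colours to integers $\ge3$ such that no two values of $p$ differ by exactly $1$. Form $T'$ from $T''$, and $H'$ from $H''$, by attaching $p(\chi(v))$ private pendant vertices to each vertex $v$. Then $\tau_{T'}(H')$ equals the running time of the coloured $T''$-process on $H''$.

**Proof.** Let $V=V(H'')$. For a graph $H^*$ on $V$ with the same colouring, let $(H^*)'$ be $H^*$ with the pendants attached. We prove, for every such $H^*$: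

*A missing edge $e$ of $(H^*)'$ completes a copy of $T'$ iff $e\subset V$ and $e$ completes a colour-preserving copy of $T''$ in $H^*+e$.*

Given this, induction on the steps shows that the $i$-th graph of the $T'$-process on $H'$ is the $i$-th graph of the coloured process with pendants attached, and the running times agree.

**Step 1: the "if" direction.** The purpose is to turn a coloured copy into an uncoloured one. A colour-preserving copy of $T''$ in $H^*+e$ is spanning, and a vertex of $T''$ and its image have the same number of pendants. Add all pendants with their edges; the result is a copy of $T'$ that contains $e$.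

**Step 2: in any copy, leaves are pendants and vice versa.** For the "only if" direction let $K$ be a copy of $T'$ in $(H^*)'+e$ that contains $e$. Since $T'$ and $H'$ have equally many vertices, $K$ is spanning. The purpose of this step is to show that the non-leaves of $K$ are exactly the vertices in $V$. Let $\Pi$ be the set of pendant vertices of $(H^*)'$. A pendant not in $e$ has degree $1$ in $(H^*)'+e$, so in $K$ it is a leaf attached to its owner. Each $v\in V$ owns at least three pendants, and at most two of them lie in $e$. So $v$ is adjacent in $K$ to a leaf. In a tree other than $K_2$ two leaves are never adjacent, so $v$ is not a leaf of $K$. On the other hand, the non-leaves of $T'$ are exactly the vertices of $T''$, since each of these carries at least three pendants. So $K$ has exactly $|V(T'')|=|V|$ non-leaves. Hence the non-leaves of $K$ are exactly the vertices of $V$, and all of $\Pi$ are leaves of $K$.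

**Step 3: the new edge does not touch a pendant.** The purpose is to exclude the exchange seen in the example. For $v\in V$ let $\ell(v)$ be the number of leaf neighbours of $v$ in $K$. In $T'$ a non-leaf $w$ has exactly $p(\chi(w))$ leaf neighbours. Since $K\cong T'$ and the colour counts of $T''$ and $H''$ agree,
$$\{\ell(v)\}_{v\in V}=\{p(\chi(v))\}_{v\in V}\quad\text{as multisets}. \tag{2}$$
Suppose $e=\pi x$ with $\pi\in\Pi$ owned by $v$. Two leaves of $K$ are not adjacent, so $x\in V$; and $x\ne v$ because $\pi v$ was already present. In $K$ the leaf $\pi$ is attached to $x$, and every other pendant, not being in $e$, is attached to its owner. Hence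
$$\ell(x)=p(\chi(x))+1,\qquad \ell(v)=p(\chi(v))-1,\qquad \ell=p\circ\chi\ \text{ on the rest of }V .$$
Cancel the common entries in (2). We get $\{p(\chi(x))+1,\ p(\chi(v))-1\}=\{p(\chi(x)),\ p(\chi(v))\}$ as multisets. So $p(\chi(x))+1$ must equal $p(\chi(v))$, and two values of $p$ differ by exactly $1$, a contradiction.

**Step 4: recovering the colours.** The purpose is to extract the coloured copy. By Step 3, $e\subset V$. All pendants are attached in $K$ to their owners, and $\ell(v)=p(\chi(v))$ for all $v\in V$. Delete the leaves of $K$. What remains is a tree on $V$ that contains $e$, lies in $H^*+e$, and is the image of $T''$ under the isomorphism $T'\to K$. This isomorphism preserves the number of leaf neighbours, hence the value of $p\circ\chi$. Since $p$ is injective, it preserves the colour. So $e$ completes a colour-preserving copy of $T''$ in $H^*+e$. $\square$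

## From spanning hosts to every $n\ge t$

The second luxury was that tree and host have the same number of vertices. Merely adding isolated vertices to the host destroys this. If the host contains a copy of a tree $T$ in which $v$ has a leaf neighbour $u$, then for an isolated vertex $w$ the edge $vw$ completes a copy at once: replace $u$ by $w$. Instead we join the additional vertices to everything in the old host from the start, so that no such edge is missing. We also give the tree so many leaves that a copy is forced to place all of them outside the old host.

**Lemma 6.** Let $T'$ be a tree on $m$ vertices. Let $T$ be obtained from $T'$ by attaching at least $3$ new leaves to every vertex of $T'$, and let $t=|V(T)|$. Let $H$ be a graph on a set $U$ with $|U|=m$. For $n\ge t$ let $G$ be the graph on $U\sqcup R$, $|R|=n-m$, that consists of $H$ and all edges between $U$ and $R$; the set $R$ is independent. Then $\tau_T(G)=\tau_{T'}(H)$.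

**Proof.** For a graph $H^*$ on $U$ let $G^*$ be $H^*$ together with all edges between $U$ and $R$. We prove, for every $H^*$:

*A missing edge $e$ of $G^*$ completes a copy of $T$ iff $e\subset U$ and $e$ completes a copy of $T'$ in $H^*+e$.*

By induction, $G_i$ is then $H_i$ together with all edges between $U$ and $R$, for all $i$, and the running times agree.

**Step 1: the "if" direction.** The purpose is to extend a copy of $T'$ to one of $T$. A copy of $T'$ in $H^*+e$ that contains $e$ spans $U$. There are $t-m\le n-m=|R|$ extra leaves, and every vertex of $R$ is adjacent to every vertex of $U$. So we can place the extra leaves at distinct vertices of $R$.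

**Step 2: counting what must lie in $U$.** The purpose is to show that in any copy the part placed in $U$ is exactly $T'$. Let $\varphi$ embed $T$ in $G^*+e$ with $e$ in the image, and put $S=\varphi^{-1}(U)$, so $|S|\le m$. Edges of $T-S$ are mapped to edges inside $R$, and the only possible edge inside $R$ is $e$. So $T-S$ has at most one edge. For $w\in V(T')$ let $L_w$ be the set of new leaves at $w$; then $|L_w|\ge3$, and the $m$ sets $\{w\}\cup L_w$ partition $V(T)$.

- If $w\notin S$, every vertex of $L_w\setminus S$ forms with $w$ an edge of $T-S$. So at most one vertex of $L_w$ lies outside $S$, and $|S\cap(\{w\}\cup L_w)|\ge2$.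
- If $w\in S$, then $|S\cap(\{w\}\cup L_w)|\ge1$.

Summing over $w$,
$$m\ \ge\ |S|\ \ge\ m+|V(T')\setminus S| .$$
So $V(T')\subseteq S$, and as $|S|\le m=|V(T')|$, we get $S=V(T')$. With only two leaves per vertex, the first case would give only $1$ instead of $2$, and the sum would not force this.

**Step 3: locating $e$.** The purpose is to restrict the copy to $T'$. Since $S=V(T')$, the forest $T-S$ consists of the new leaves and has no edges. So $e$, which is the image of an edge of $T$, does not lie inside $R$. All pairs between $U$ and $R$ are present in $G^*$, so $e\subset U$. The edge of $T$ that is mapped to $e$ has both ends in $S=V(T')$, so it is an edge of $T'$. Hence $\varphi$ restricted to $T'$ is a copy of $T'$ in $H^*+e$ that contains $e$. $\square$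

## Counting vertices and the proof of Theorem 1

Let $q\ge2$. Take $T''$ and $H''=H_{\{0\}}$ from above. By Lemma 4, the coloured $T''$-process on $H''$ has running time $q(q+1)$.

**Step 1: removing the colours.** The purpose is to apply Lemma 5 with explicit marks. Choose
$$p(\mathsf z)=3,\ p(\mathsf a)=5,\ p(\mathsf b)=7,\ p(\mathsf x_0)=9,\ p(\mathsf x_1)=11,\ p(\mathsf y_0)=13,\ p(\mathsf y_1)=15,\ p(\mathsf h)=17 .$$
The values are distinct, odd and at least $3$, so no two differ by $1$. The largest class $\mathsf z$ receives the smallest mark. Lemma 5 gives a tree $T'$ and a graph $H'$ on the same number $m$ of vertices with $\tau_{T'}(H')=q(q+1)$. A vertex of colour $c$ accounts for $p(c)+1$ vertices, so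
$$m=4(8q+8)+6\cdot2q+8(2q+2)+10q+12q+14(q+1)+16(q+1)+18=112q+96 .$$
For instance, $q=2$ gives $m=320$.

**Step 2: reaching all $n\ge t$.** The purpose is to produce a tree with exactly $t$ vertices and to apply Lemma 6. Let $t\ge4m=448q+384$. Attach three leaves to every vertex of $T'$, which gives $4m$ vertices, and attach $t-4m$ further leaves to one vertex of $T'$. The result is a $t$-vertex tree $T$ that depends only on $q$ and $t$. Every vertex of $T'$ has received at least three new leaves. By Lemma 6, applied to $H'$, for every $n\ge t$ there is an $n$-vertex graph $G$ with
$$\tau_T(G)=\tau_{T'}(H')=q(q+1).$$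
Hence $M_T(n)\ge q(q+1)$ for all $n\ge t$. $\blacksquare$
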